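# Central Idempotents and Locality: $\mathbf{ZE}*\mathbf{D}=\mathbf{LZE}$

All semigroups and monoids below are finite, and semigroups are nonempty; the only infinite objects are free monoids $A^*$ and free semigroups $A^+$.

## 1. Reading a word with a threshold: the invariant $\Theta_n$

Take a finite alphabet $A$, an integer $n\ge 1$, a finite group $F$, and a homomorphism $\iota:A^*\to F$. For a word $u\in A^*$ let $\mathrm{Fr}_n(u)$ be the set of letters that occur at least $n$ times in $u$. We call these letters *frequent* in $u$, and all other letters *rare*. Cut $u$ at each occurrence of a rare letter: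
$$u=w_0a_1w_1a_2\cdots a_mw_m,\qquad a_i\ \text{rare},\quad w_i\in \mathrm{Fr}_n(u)^* .$$
Now keep the rare letters exactly as they stand, and of each block $w_i$ remember only its value in the group:
$$\Theta_n(u)=\big(\mathrm{Fr}_n(u);\ \iota(w_0),a_1,\iota(w_1),\dots,a_m,\iota(w_m)\big). \tag{1}$$
Write $u\sim_n v$ if $\Theta_n(u)=\Theta_n(v)$.

**Example.** Let $A=\{x,y,r\}$, $F=\{1,-1\}$, $\iota(x)=-1$, $\iota(y)=\iota(r)=1$, and $u=xxyryxryx$. The letter $x$ occurs four times, $y$ three times, $r$ twice. For $n=3$ the frequent letters are $x,y$, the blocks are $xxy$, $yx$, $yx$, and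
$$\Theta_3(u)=(\{x,y\};\,1,\,r,\,-1,\,r,\,-1).$$
The word $v=yyy\,r\,x\,r\,xxx$ has the same $\Theta_3$. For $n=5$ nothing is frequent, and $\Theta_5(u)$ records the whole word. For $n=1$ every letter that occurs is frequent, and $\Theta_1(u)=(\{x,y,r\};1)$. Observe what happens to $\Theta_3$ when we append $r$ to $u$: now $r$ occurs three times and becomes frequent, the old copies of $r$ dissolve into the group, and $\Theta_3(ur)=(\{x,y,r\};\,1\cdot1\cdot(-1)\cdot1\cdot(-1)\cdot 1)=(\{x,y,r\};1)$. The new value was computed from $\Theta_3(u)$ alone.

The quotient $Q_n=A^*/{\sim_n}$ will turn out to be a finite monoid whose idempotents are central. What it is for is the following: the monoids $Q_n$, for finitely many $n$ and one well-chosen $\iota$, record enough to evaluate every path in a finite category whose local monoids have central idempotents. This settles the question to which we now turn.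

## 2. The varieties $\mathbf{ZE}$ and $\mathbf{D}$, and the meaning of locality

A *variety* of finite semigroups (monoids, groups) is a class closed under finite products, subsemigroups (submonoids, subgroups) and quotients. A semigroup $S$ *divides* $T$ if $S$ is a quotient of a subsemigroup of $T$. For an element $x$ of a finite semigroup, $x^\omega$ is its idempotent power. A *subgroup* of a semigroup is a subsemigroup that is a group; its identity need not be that of the ambient monoid.

**Central idempotents.** $\mathbf{ZE}$ is the variety of monoids in which idempotents commute with everything: $x^\omega y=yx^\omega$. Groups and commutative monoids are in $\mathbf{ZE}$. So is any monoid whose only idempotents are $1$ and a zero. The monoid $\{1,a,b\}$ with $aa=ba=a$, $ab=bb=b$ is not, since $ab\ne ba$. For a variety $\mathbf H$ of finite groups, $\mathbf{ZE_H}$ denotes the class of monoids in $\mathbf{ZE}$ all of whose subgroups lie in $\mathbf H$. With $\mathbf G$ the variety of all finite groups, $\mathbf{ZE_G}=\mathbf{ZE}$.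

**Definite semigroups.** $\mathbf D$ is defined by $yx^\omega=x^\omega$. The example to keep in mind: nonempty words of length at most $k$, where $x\cdot y$ is the longest suffix of the concatenation $xy$ of length at most $k$. Such a semigroup is a memory that holds the last $k$ letters.

**Semidirect products.** Let $D$ act on the left on a monoid $M$ by monoid endomorphisms, written $d\circ m$, so $(dd')\circ m=d\circ(d'\circ m)$. Then $M\rtimes D$ is the set $M\times D$ with
$$(m,d)(m',d')=(m\cdot(d\circ m'),\,dd').$$
For a monoid variety $\mathbf V$, $\mathbf V*\mathbf D$ is the variety of semigroups generated by all $M\rtimes D$ with $M\in\mathbf V$, $D\in\mathbf D$.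

**Local monoids.** If $e\in S$ is idempotent, $eSe$ is a monoid with identity $e$, called a local monoid of $S$. $\mathbf{LV}$ is the class of semigroups all of whose local monoids are in $\mathbf V$. For instance, let $B_2=\{a,b,ab,ba,0\}$ with $aba=a$, $bab=b$, $aa=bb=0$. Its idempotents are $ab$, $ba$, $0$, with local monoids $\{ab,0\}$, $\{ba,0\}$, $\{0\}$. So $B_2\in\mathbf{LZE}$, although its idempotents are not central: $ab\cdot a=a$ while $a\cdot ab=0$.

$\mathbf V$ is *local* if $\mathbf V*\mathbf D=\mathbf{LV}$. The question, posed for further study in Amarilli and Paperman, "Locality and Centrality: The Variety ZG" (arXiv:2102.07724, 2021), is whether $\mathbf{ZE}$ is local. In plain words: if every local monoid of $S$ has central idempotents, can $S$ be simulated by one monoid with central idempotents, helped only by a memory of the last few letters? The neighboring facts pull in both directions. One has $\mathbf{ZE}=\mathbf G\vee\mathbf{Com}$ (Almeida), where $\mathbf{Com}$ is the variety of commutative monoids; $\mathbf G$ is local, $\mathbf{Com}$ is not; and the variety $\mathbf{ZG}$, given by $x^{\omega+1}y=yx^{\omega+1}$,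 is local. The proof below uses none of these four facts.

**Theorem 1.** For every variety $\mathbf H$ of finite groups, $\mathbf{ZE_H}*\mathbf D=\mathbf{LZE_H}$. In particular ($\mathbf H=\mathbf G$) $\mathbf{ZE}$ is local: $\mathbf{ZE}*\mathbf D=\mathbf{LZE}$. More precisely, every $S\in\mathbf{LZE_H}$ divides a semidirect product $N\rtimes D$ with $N\in\mathbf{ZE_H}$ and $D$ a finite semigroup satisfying $yx_1\cdots x_k=x_1\cdots x_k$, where $k=2|S|-1$.

The real work is done for categories. Let $C$ be a finite category. An *edge over* $C$ is a symbol with a source object, a target object, and a value in the corresponding hom-set. Paths compose from left to right, so that a path $p\to q$ followed by a path $q\to r$ has its value in $C(p,r)$. We write $|u|$ for the value of a path or word; the empty path at $p$ has value the identity of $C(p,p)$. Two paths are *coterminal* if they have the same start and the same end. The local monoids of $C$ are the $C(p,p)$.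

**Theorem 2 (category form).** Let $C$ be a finite category whose local monoids lie in $\mathbf{ZE_H}$, and let $A$ be a finite set of edges over $C$. Then there are $M\in\mathbf{ZE_H}$ and a homomorphism $\mu:A^*\to M$ such that any two coterminal paths $u,v$ with $\mu(u)=\mu(v)$ have the same value in $C$.

Note that $\mu$ is defined on all words over $A$, including those that are not paths.

**Lemma 3.** $\mathbf{ZE_H}$ is a variety of monoids.

*Proof.* Closure under submonoids is clear. A subgroup of a finite product embeds in the product of its projections, which are subgroups of the factors; so products are fine. Let $\varphi:M\to N$ be onto with $M\in\mathbf{ZE_H}$. The equation $x^\omega y=yx^\omega$ passes to $N$. Let $\Gamma\le N$ be a subgroup and $T=\varphi^{-1}(\Gamma)$, a subsemigroup of $M$. The idempotents of $T$ commute; let $e$ be the product of all of them, an idempotent of $T$ with $ef=e$ for every idempotent $f\in T$. Then $eT$ is a monoid with identity $e$, and any idempotent $f\in eT$ satisfies $f=ef=e$. A finite monoid with only one idempotent is a group (each $y$ has $y^\omega=e$), so $eT$ is a subgroup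 of $M$ and lies in $\mathbf H$. Since $\varphi(e)$ is the identity of $\Gamma$, $\varphi(eT)=\Gamma$. So $\Gamma$ is a quotient of a group in $\mathbf H$, and $\Gamma\in\mathbf H$. $\square$

## 3. $Q_n$ lies in $\mathbf{ZE_H}$

**Lemma 4.** If $F\in\mathbf H$, then $\sim_n$ is a congruence of finite index on $A^*$ and $Q_n=A^*/{\sim_n}\in\mathbf{ZE_H}$.

*Proof.* **Finite index.** In (1) each rare letter occurs at most $n-1$ times, so $m\le (n-1)|A|$; and $F$ is finite.

**Congruence.** We check that $\Theta_n(uc)$ depends only on $\Theta_n(u)$ and the letter $c$; the case of $cu$ is dual. From $\Theta_n(u)$ we can read whether $c$ is frequent in $u$, and if not, how often it occurs. So we know which of three cases holds. If $c$ is frequent in $u$, the last group entry is multiplied by $\iota(c)$. If $c$ is rare in both $u$ and $uc$, we append $c,1$. If $c$ is rare in $u$ and frequent in $uc$, we add $c$ to the first component, replace each entry $a_i=c$ by $\iota(c)$, merge adjacent group entries by multiplication, and multiply the last entry by $\iota(c)$. No other letter changes its status.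

**Idempotents are central.** Let $[z]$ be idempotent with $z$ nonempty (the class of the empty word is the identity). As $[z]=[z^n]$, we may replace $z$ by $z^n$ and assume that every letter of $z$ is frequent in $z$. Then $\Theta_n(z)$ consists of the content of $z$ (its set of letters) and $\iota(z)$, and $z\sim_n z^2$ gives $\iota(z)=\iota(z)^2$, so $\iota(z)=1$. Let $y\in A^*$. The words $zy$ and $yz$ have the same letter counts, so $B:=\mathrm{Fr}_n(zy)=\mathrm{Fr}_n(yz)$, and $B$ contains all letters of $z$. Write $y=y_0b_1y_1\cdots b_ly_l$ with $b_i\notin B$ and $y_i\in B^*$. Then $zy$ has first block $zy_0$, $yz$ has last block $y_lz$, and since $\iota(z)=1$ both $\Theta_n(zy)$ and $\Theta_n(yz)$ equal $(B;\iota(y_0),b_1,\dots,b_l,\iota(y_l))$.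

**Subgroups.** $\Theta_n(y)$ determines the content of $y$ and the value $\iota(y)$. So both make sense for elements of $Q_n$, and $\iota$ induces a homomorphism $Q_n\to F$. Let $\Gamma\le Q_n$ be a subgroup with identity $e$, and write $c(g)$ for content. For $g\in\Gamma$,
$$c(g)\subseteq c(gg^{-1})=c(e)\subseteq c(eg)=c(g),$$
so all elements of $\Gamma$ have the content of $e$. If $g$ has order $d$ and is represented by $y$, then $g=g^{dn+1}$ is represented by $y^{dn+1}$, all of whose letters are frequent. For such a word $\Theta_n$ consists of the content and the $\iota$-value only. Hence $g\in\Gamma$ is determined by $\iota(g)$, the map $\iota:\Gamma\to F$ is injective, and $\Gamma\in\mathbf H$. $\square$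

## 4. $\mathbf V*\mathbf D\subseteq\mathbf{LV}$ for every monoid variety $\mathbf V$

**Lemma 5.** For every variety $\mathbf V$ of finite monoids, $\mathbf V*\mathbf D\subseteq\mathbf{LV}$.

*Proof.* **Reduction to one semidirect product.** $\mathbf{LV}$ is a variety. The local monoid of a product at $(e,f)$ is the product of local monoids. If $T\le S$ and $e\in T$, then $eTe$ is a submonoid of $eSe$. If $\varphi:S\to T$ is onto and $e\in T$ is idempotent, the subsemigroup $\varphi^{-1}(e)$ contains an idempotent $f$, and $\varphi(fSf)=eTe$. So it suffices to treat $T=M\rtimes D$ with $M\in\mathbf V$, $D\in\mathbf D$.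

**The local monoid at $e=(m,d)$.** From $e^2=e$ we get $d^2=d$. As $D\in\mathbf D$, $td=d$ for all $t\in D$, hence $dtd=dd=d$. So each element of $eTe$ has the form $(x,d)$. The map $\psi:(x,d)\mapsto d\circ x$ from $eTe$ to $M$ is a homomorphism, because $(x,d)(y,d)=(x\,(d\circ y),d)$ and $d\circ(x(d\circ y))=(d\circ x)(d\circ y)$. It is injective, because $(x,d)=e(x,d)e$ gives $x=m\,(d\circ x)\,(d\circ m)$.

**Conclusion.** The image $T'$ of $\psi$ is a subsemigroup of $M$ with its own identity $f=d\circ m$. The submonoid $T'\cup\{1\}$ of $M$ is in $\mathbf V$, and $t\mapsto ft$ is a homomorphism from it onto the monoid $T'$. So $eTe\cong T'\in\mathbf V$. $\square$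

With $\mathbf V=\mathbf{ZE_H}$ this is one half of Theorem 1.

## 5. Two computations: $B_2$, and a category where letter counts fail

**$B_2$ in a semidirect product.** A word over $\{a,b\}$ has value $0$ in $B_2$ exactly when it contains the factor $aa$ or $bb$; otherwise it alternates, and its value is determined by its first and last letters. Let $D=\{a,b\}$ with $yx=x$ (memory of one letter), let $D^1=D\cup\{1\}$ where $1$ is an identity, let $\Omega=\{a,b,aa,ab,ba,bb\}$, and let $D$ act on the functions $g:D^1\to(2^\Omega,\cup)$ by $(d\circ g)(x)=g(xd)$. Put $\theta(c)=(f_c,c)$ for $c\in\{a,b\}$, where $f_c(1)=\{c\}$ and $f_c(d)=\{dc\}$ for $d\in D$ (here $dc$ is the concatenation). Multiplying out, $\theta(a_1\cdots a_m)=(f,a_m)$ with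
$$f(1)=f_{a_1}(1)\cup f_{a_2}(a_1)\cup\cdots\cup f_{a_m}(a_{m-1})=\{a_1\}\cup\{a_{t-1}a_t: 2\le t\le m\}.$$
So $\theta(u)$ knows the first letter, the last letter, and all factors of length two. Hence $\theta(u)=\theta(v)$ implies $|u|=|v|$, and $B_2$ divides a semidirect product of a commutative idempotent monoid by a semigroup in $\mathbf D$. Section 9 is this computation with longer memory and with $M$ in place of $2^\Omega$.

**Counting letters is not enough.** Take two objects $p,q$ and edges $x,z:p\to q$ and $y:q\to p$. Let $C$ consist of the paths of length at most $3$ in these edges together with one zero in each hom-set; paths of length at least $4$ are zero. Then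
$$C(p,p)=\{1,xy,zy,0\},\qquad C(q,q)=\{1,yx,yz,0\},$$
and the product of any two elements different from $1$ is $0$. These monoids are commutative with trivial subgroups, hence in $\mathbf{ZE_H}$ for every $\mathbf H$. The coterminal paths $xyz$ and $zyx$ have different values. A homomorphism to a commutative monoid cannot tell them apart, whatever it counts. If $\mathbf H$ is trivial, no group in $\mathbf H$ helps either. But $\Theta_2$ separates them at once: all letters are rare, and $\Theta_2(xyz)=(\emptyset;1,x,1,y,1,z,1)$. This is why $\Theta_n$ keeps the *order* of the rare letters.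

## 6. One object: an absorbed idempotent commutes everywhere

We first see why $\Theta_n$ is the right thing to record when $C$ has a single object. (Theorem 2 is trivial there, with $M=C(p,p)$; the point is the mechanism.) The next lemma is used throughout.

**Lemma 6.** Let $P$ be a finite monoid with central idempotents, and $\omega\ge 2$ an integer such that $y^\omega$ is idempotent for all $y\in P$. Then $(ab)^\omega=a^\omega b^\omega=(ba)^\omega$ for all $a,b\in P$.

*Proof.* Recall that in a finite monoid a one-sided invertible element $g$ has $g^\omega=1$: if $gh=1$, then $g^\omega h^\omega=1$ and $g^\omega=g^\omega g^\omega h^\omega=g^\omega h^\omega=1$; symmetrically if $hg=1$. Conversely $g^\omega=1$ makes $g$ invertible. For a central idempotent $e$, $eP$ is a monoid with identity $e$, and $g\mapsto eg$ is a homomorphism onto it.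

Let $e=(ab)^\omega$. In $eP$ we have $ea\cdot eb(ab)^{\omega-1}=e$ and $e(ab)^{\omega-1}a\cdot eb=e$. So $ea$ and $eb$ are one-sided invertible in $eP$, hence $ea^\omega=(ea)^\omega=e$ and likewise $eb^\omega=e$. Therefore $e\,a^\omega b^\omega=e$.

Let $f=a^\omega b^\omega$, a product of central idempotents, so a central idempotent. In $fP$, $(fa)^\omega=fa^\omega=f$ and $(fb)^\omega=f$, so $fa$, $fb$ and their product $fab$ are invertible in $fP$, and $f(ab)^\omega=(fab)^\omega=f$. Hence $e=ef=f$. Exchanging $a$ and $b$ gives $(ba)^\omega=b^\omega a^\omega=a^\omega b^\omega$. $\square$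

**The one-object computation.** Let $P\in\mathbf{ZE}$, $A\subseteq P$ finite, $c=|P|$, and let $x$ occur at least $c+1$ times in $u$. Among the prefixes of $u$ that end just before an occurrence of $x$, two have the same value: say $\rho$ and $\rho s$, where $s$ begins with $x$. Then $|\rho||s|=|\rho|$, so with $e=|s|^\omega$ we have $|\rho|e=|\rho|$, and since $e$ is central, $e|u|=|u|$. By Lemma 6, $e$ is the product of the $\omega$-powers of the letters of $s$, so $x^\omega e=e$ and $x^\omega|u|=|u|$. Let $B=\mathrm{Fr}_{c+1}(u)$ and $e_B=\prod_{x\in B}x^\omega$. Then $e_B|u|=|u|$. For $x\in B$, $(e_Bx)^\omega=e_B$, so $e_Bx$ is invertible in $e_BP$, and the elements $e_B|w|$, $w\in B^*$, form a group. Distributing copies of the central idempotent $e_B$ over $u=w_0a_1\cdots a_mw_m$,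
$$|u|=e_B|w_0|\cdot a_1\cdot e_B|w_1|\cdots a_m\cdot e_B|w_m| .$$
So $|u|$ is determined by $\Theta_{c+1}(u)$, where $F$ is the product of the groups belonging to all $B\subseteq A$ and $\iota$ has $B$-component $x\mapsto e_Bx$ on $B$ and $1$ elsewhere.

**Where this stops with several objects.** Try the same in a category, with a frequent edge $x:p\to q$. The pigeonhole still gives a closed path $s$ at $p$, starting with $x$, whose idempotent $e=|s|^\omega\in C(p,p)$ is absorbed by a prefix of $u$. Three things break.

First, $e$ commutes with elements of $C(p,p)$ only. To the right of it in $u$ stands some $\beta\in C(p,q)$, and $\beta e$ does not even make sense. Sometimes nothing can be done: with a loop $x$ at $p$, an edge $t:p\to q$, and a loop $y$ at $q\neq p$, no closed path at $q$ runs through $x$, and the idempotent $|x|^\omega$ of the path $x^it\,y^j$ has to stay on its side of $t$.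

Second, $x^\omega$ makes no sense, so Lemma 6 no longer reduces $e$ to something depending on $x$ alone. The idempotent depends on the closed path $s$, which depends on $u$; a second path $v$ will give other closed paths.

Third, $s$ may pass through rare edges. If $x:p\to q$ and $r:q\to p$ with $p\ne q$, then in $u=(xr)^{n-1}x$ the edge $x$ occurs $n$ times and $r$ occurs $n-1$ times. Thus $\mathrm{Fr}_n(u)=\{x\}$, every block is the single edge $x$, and there is no closed path consisting of frequent edges.

The remedies are: a family of idempotents $e_p^K$, one at each vertex of a strongly connected edge set $K$, which can be carried past *arbitrary* arrows between vertices of $K$ (Section 7); an argument that replaces the accidental closed paths by connected components of the set of frequent edges; and two thresholds with a large gap between them (Section 8).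

## 7. Idempotents attached to strongly connected edge sets

Throughout this section and the next, $C$ is a finite category with local monoids in $\mathbf{ZE_H}$, $A$ is a finite nonempty set of edges over $C$, and $\omega\ge2$ is an integer such that $y^\omega$ is idempotent for each $y$ in each local monoid.

For a nonempty $K\subseteq A$ let $V(K)$ be the set of endpoints of edges in $K$. We call $K$ *SC* if the directed graph $(V(K),K)$ is strongly connected. A single loop is SC; so is a pair $x:p\to q$, $r:q\to p$; a single edge $x:p\to q$ with $p\ne q$ is not. The edge set of a nonempty closed path is SC. If $K$ is SC and $p\in V(K)$, there is a closed path at $p$ in $K$ that uses every edge of $K$; call such a path *full*.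

**Lemma 7.** Let $K$ be SC. For $p\in V(K)$ put $e_p=e_p^K=|s|^\omega$, where $s$ is a full closed path at $p$ in $K$.

1. $e_p$ does not depend on $s$. Moreover $e_p|t|^\omega=e_p$ for every closed path $t$ at $p$ in $K$.
2. $e_p|x|=|x|e_q$ for every path $x:p\to q$ in $K$.
3. Every path $x:p\to q$ in $K$ has a path $x':q\to p$ in $K$ with $e_p|xx'|=e_p$ and $e_q|x'x|=e_q$.
4. $\{e_p|t| : t\text{ a closed path at }p\text{ in }K\}$ is a group with identity $e_p$.

For $K=\{x,r\}$ with $x:p\to q$, $r:q\to p$, $p\ne q$, the full closed paths at $p$ are the $(xr)^i$, $i\ge1$. So $e_p=|xr|^\omega$, $e_q=|rx|^\omega$, and (2) for the edge $x$ is $|xr|^\omega|x|=|x||rx|^\omega$. The general proof is this computation along one full path.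

*Proof.* **Provisional definition from one full path.** Fix a full closed path $s=x_1\cdots x_m$ in $K$, with vertices $p_0,p_1,\dots,p_m=p_0$; every vertex of $K$ is some $p_i$. Let
$$s_i=x_{i+1}\cdots x_mx_1\cdots x_i,\qquad g_i=|s_i|^\omega\in C(p_i,p_i).$$
If $p_i=p_j$ with $i<j$, put $\alpha=x_{i+1}\cdots x_j$ and $\beta=x_{j+1}\cdots x_mx_1\cdots x_i$. Both are closed paths at $p_i$, $s_i=\alpha\beta$ and $s_j=\beta\alpha$, so $g_i=g_j$ by Lemma 6. Thus we may define, for now, $e_p=g_i$ whenever $p=p_i$.

**(2) and (3) for edges.** Let $x\in K$ be an edge $p\to q$. Then $x=x_i$ for some $i$, and $s_{i-1}=xr$, $s_i=rx$ for a path $r:q\to p$ in $K$. Hence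
$$e_p|x|=|xr|^\omega|x|=|x||rx|^\omega=|x|e_q .$$
Let $x'=r(xr)^{\omega-1}$, a path $q\to p$ in $K$. Then $|xx'|=|xr|^\omega=e_p$ and $|x'x|=|rx|^\omega=e_q$.

**(2) and (3) for paths.** (2) follows by induction on the length. For (3), let $x=y_1\cdots y_l$ and put $x'=y_l'\cdots y_1'$. Using (2) to move the idempotent to the middle, replacing $|y_ly_l'|$ by the idempotent at its vertex, and moving the idempotent back, we get $e_p|y_1\cdots y_ly_l'\cdots y_1'|=e_p|y_1\cdots y_{l-1}y_{l-1}'\cdots y_1'|$; by induction this is $e_p$. The other equation is symmetric, and the empty path is its own partner.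

**(4).** Since $e_p$ is an idempotent of $C(p,p)$, it is central there, so $e_p|t|\cdot e_p|t_1|=e_p|tt_1|$. The element $e_p$ is the identity, and by (3) $e_p|t'|$ is the inverse of $e_p|t|$.

**(1).** If $t$ is closed at $p$ in $K$, then $e_p|t|^\omega=(e_p|t|)^\omega$ is an idempotent of the group in (4), so it equals $e_p$. Suppose that $t$ is also full. Then everything proved so far applies with $t$ in place of $s$; the idempotent at $p$ is then $|t|^\omega$. Take the closed path $s_i$ with $p_i=p$, for which $|s_i|^\omega=e_p$: we get $|t|^\omega e_p=|t|^\omega$. Together with $e_p|t|^\omega=e_p$ and centrality, $|t|^\omega=e_p$. So every full closed path at $p$ gives the provisional $e_p$. $\square$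

The next lemma overcomes the first obstacle. The arrow $\beta$ need not come from $K$, nor from $A$; it only has to run between two vertices of $K$. The point is that $K$ provides a way back from $q$ to $p$ which is invertible up to the idempotents.

**Lemma 8 (transport).** Let $K$ be SC, $p,q\in V(K)$, and let $\beta\in C(p,q)$ be arbitrary. Then $e_p\beta=\beta e_q$.

*Proof.* Let $r:q\to p$ be a path in $K$ and $r':p\to q$ its partner from Lemma 7(3); write $r,r'$ also for their values. So $e_qrr'=e_q$, $e_pr'r=e_p$, $re_p=e_qr$ and $r'e_q=e_pr'$.

**First half.** As $\beta r\in C(p,p)$ and $e_p$ is central there, $e_p\beta r=\beta re_p$. Multiply by $r'$ on the right: $e_p\beta rr'=\beta re_pr'=\beta e_qrr'=\beta e_q$. Multiply by $e_q$ on the right; since $rr'e_q=e_qrr'=e_q$, we obtain $e_p\beta e_q=\beta e_q$.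

**Second half.** As $r\beta\in C(q,q)$, $e_qr\beta=r\beta e_q$. Multiply by $r'$ on the left: the left side becomes $r'e_qr\beta=e_pr'r\beta=e_p\beta$, so $e_p\beta=r'r\beta e_q$. Multiply by $e_p$ on the left: $e_p\beta=e_pr'r\beta e_q=e_p\beta e_q$.

Comparing, $e_p\beta=e_p\beta e_q=\beta e_q$. $\square$

**Lemma 9.** If $K_1,K_2$ are SC and $p\in V(K_1)\cap V(K_2)$, then $K_1\cup K_2$ is SC and $e_p^{K_1}e_p^{K_2}=e_p^{K_1\cup K_2}$.

*Proof.* Let $s_i$ be a full closed path at $p$ in $K_i$. Then $s_1s_2$ is a closed path whose edge set is $K_1\cup K_2$, so this set is SC and $s_1s_2$ is full in it. By Lemma 6, $|s_1s_2|^\omega=|s_1|^\omega|s_2|^\omega$. $\square$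

The last lemma supplies the group labels $\iota$. It says that, next to an idempotent $e_p^K$, a path in $K$ with given endpoints is determined by a group element.

**Lemma 10.** For each SC set $K$ there are a group $\Gamma_K\in\mathbf H$ and a map $\iota_K:K\to\Gamma_K$, extended multiplicatively to words over $K$, such that for paths $w,w':p\to q$ in $K$, $\iota_K(w)=\iota_K(w')$ implies $e_p|w|=e_p|w'|$.

*Proof.* Fix a base vertex $b\in V(K)$ and let $\Gamma_K$ be the group of Lemma 7(4) at $b$. It is a subgroup of $C(b,b)\in\mathbf{ZE_H}$, so $\Gamma_K\in\mathbf H$. For each $p\in V(K)$ fix a path $\tau_p:b\to p$ in $K$ and a partner $\tau_p':p\to b$ as in Lemma 7(3). For an edge $x:p\to q$ in $K$ put $\iota_K(x)=e_b|\tau_px\tau_q'|\in\Gamma_K$.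

**Claim:** $\iota_K(w)=e_b|\tau_pw\tau_q'|$ for every path $w:p\to q$ in $K$. For empty $w$ the right side is $e_b|\tau_p\tau_p'|=e_b$, the identity. Suppose that it holds for $w:p\to q$, and let $x:q\to r$ be an edge in $K$. Using Lemma 7(2) to move both copies of $e_b$ to $q$, and then $e_q|\tau_q'\tau_q|=e_q$,
$$e_b|\tau_pw\tau_q'|\cdot e_b|\tau_qx\tau_r'|=|\tau_pw|\,e_q|\tau_q'\tau_q|\,|x\tau_r'|=|\tau_pw|\,e_q\,|x\tau_r'|=e_b|\tau_pwx\tau_r'| .$$

**Recovering the value.** For a path $w:p\to q$ in $K$,
$$|\tau_p'|\,\iota_K(w)\,|\tau_q|=e_p|\tau_p'\tau_p|\,|w|\,|\tau_q'\tau_q|=e_p|w|\,|\tau_q'\tau_q|=|w|\,e_q|\tau_q'\tau_q|=|w|e_q=e_p|w| .$$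
So for given $p,q$ the element $\iota_K(w)$ determines $e_p|w|$. $\square$

## 8. Two thresholds with a gap, and the components of the frequent edges

We prove Theorem 2. If $A$ is empty, coterminal paths are equal, so let $N=|A|\ge1$.

**Step 1: the monoid $M$.** Let $c$ be the maximal cardinality of a local monoid of $C$, and put
$$n_0=1,\qquad n_{i+1}=(c+1)(Nn_i+1). \tag{2}$$
Let $F=\prod_K\Gamma_K$ over all SC sets $K\subseteq A$; then $F\in\mathbf H$. Let $\iota:A^*\to F$ be the homomorphism whose $K$-component is $\iota_K$ on $K$ and $1$ on $A\setminus K$. With this $\iota$ put $M=\prod_{i=0}^{N+1}Q_{n_i}$, and let $\mu:A^*\to M$ be the natural map. By Lemmas 3 and 4, $M\in\mathbf{ZE_H}$. From now on $u,v$ are coterminal paths with $\mu(u)=\mu(v)$; we must show $|u|=|v|$.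

**Step 2: a gap in the counts.** We choose a threshold at which frequent edges are *much* more frequent than rare ones; this deals with the third obstacle. The $N+1$ intervals $[n_i,n_{i+1})$, $0\le i\le N$, are disjoint, and $u$ has only $N$ occurrence counts, one for each edge in $A$. So some interval contains none of them. Fix this $i$ and let $n=n_i$. Then $\mathrm{Fr}_{n_i}(u)=\mathrm{Fr}_{n_{i+1}}(u)=:B$. Since $u\sim_{n_i}v$ and $u\sim_{n_{i+1}}v$, also $\mathrm{Fr}_{n_i}(v)=\mathrm{Fr}_{n_{i+1}}(v)=B$. From $\Theta_n(u)=\Theta_n(v)$,
$$u=w_0a_1w_1\cdots a_mw_m,\quad v=w_0'a_1w_1'\cdots a_mw_m',\quad \iota(w_j)=\iota(w_j')\ (0\le j\le m), \tag{3}$$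
with $a_j\notin B$, $w_j,w_j'\in B^*$ and $m\le Nn$. The blocks $w_j$ and $w_j'$ are coterminal paths: they run from the target of $a_j$ to the source of $a_{j+1}$, where at the two extremes we use the common start and the common end of $u,v$.

Steps 3 to 6 treat $u$ alone. They use only that $u$ is a path, that $\mathrm{Fr}_{n_i}(u)=\mathrm{Fr}_{n_{i+1}}(u)=B$, and that $m\le Nn$. So they apply to $v$ as well.

**Step 3: homes.** For each frequent edge we find a closed path of frequent edges whose idempotent is absorbed by a prefix of $u$. Let $x\in B$ have source $p$. It occurs at least $n_{i+1}=(c+1)(Nn+1)$ times in $u$, always inside blocks, and there are at most $Nn+1$ blocks. So some $w_j$ contains $x$ at least $c+1$ times, and therefore has a factor $y_1y_2\cdots y_c$ where each $y_l$ is a closed path at $p$ beginning with $x$. Two of the $c+1$ elements $|y_1\cdots y_l|$, $0\le l\le c$, of $C(p,p)$ coincide, say for $l<l'$. Let $s=y_{l+1}\cdots y_{l'}$ and let $K_x$ be its edge set. Then $K_x$ is SC, $x\in K_x$, and $K_x\subseteq B$ because $s$ lies inside the block $w_j$. Call the position of $u$ just after $y_l$ the *home*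 of $x$; it is a position in $w_j$ with vertex $p$. Let $\rho_x$ be the value of the prefix of $u$ up to its home. Then $\rho_x|s|=\rho_x$, and since $e_p^{K_x}=|s|^\omega$,
$$\rho_x\,e_p^{K_x}=\rho_x . \tag{4}$$

**Step 4: insertions, and free sets.** We want to insert many idempotents into $u$ without changing its value. Regard $u$ as a formal product of arrows; a *place* is a gap between consecutive arrows or one of the two ends, and it has a vertex. Let $W_0$ be obtained from $u$ by inserting, for each $x\in B$, the arrow $e^{K_x}$ at the home of $x$. Perform these insertions from right to left; if several homes coincide, put each new arrow in front of those already inserted there. Then each insertion happens directly after an unmodified prefix of $u$ of value $\rho_x$, and by (4) the value does not change. So $|W_0|=|u|$.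

Let $\mathcal W$ be the set of all formal products obtained from $W_0$ by inserting further arrows $e_p^L$, with $L\subseteq B$ SC and $p\in V(L)$, at places with vertex $p$. Members of $\mathcal W$ may have different values. Call an SC set $L\subseteq B$ *free* if for every $W\in\mathcal W$, inserting $e_q^L$ at any place of $W$ with vertex $q\in V(L)$ does not change the value of $W$.

*Each $K_x$ is free.* Let $W\in\mathcal W$, and let $h$ be the vertex of the home of $x$. The arrow $e_h^{K_x}$ occurs in $W$. Consider a place of $W$ with vertex $q\in V(K_x)$. If it lies to the right of this arrow, let $\beta\in C(h,q)$ be the value of the part between them. By Lemma 8,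
$$e_h^{K_x}\beta=e_h^{K_x}e_h^{K_x}\beta=e_h^{K_x}\beta\,e_q^{K_x},$$
so $e_q^{K_x}$ may be inserted. If the place lies to the left, with part $\beta\in C(q,h)$ between, then $\beta e_h^{K_x}=\beta e_h^{K_x}e_h^{K_x}=e_q^{K_x}\beta e_h^{K_x}$.

*If $L_1,L_2$ are free and share a vertex $p$, then $L=L_1\cup L_2$ is free.* By Lemma 9, $L$ is SC. Let $W\in\mathcal W$ and let $W'$ be $W$ with $e_q^L$ inserted at some place of vertex $q\in V(L)$; note that $W'\in\mathcal W$. The vertex $p$ is an endpoint of an edge of $B$, which occurs in $u$; so $u$ visits $p$. Choose such a place and insert $e_p^{L_1}e_p^{L_2}$ there, both in $W$ and in $W'$. Since $L_1$ and $L_2$ are free, neither value changes. But $e_p^{L_1}e_p^{L_2}=e_p^L$ by Lemma 9. In the presence of this idempotent $e_p^L$, the additional $e_q^L$ has no effect on the value, by the same computation with Lemma 8 as in the previous item. So the two enlarged products have equal values, and $|W|=|W'|$.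

**Step 5: components are free.** This overcomes the second obstacle: the sets $K_x$ depend on $u$, but the components of $B$ do not. Let $L$ be a connected component of $B$, that is, the edge set of a connected component of the undirected graph underlying $(V(B),B)$. For $x\in L$ the set $K_x$ is connected and contains $x$, so $K_x\subseteq L$; hence $L=\bigcup_{x\in L}K_x$. These sets can be ordered so that each shares a vertex with the union of the preceding ones: otherwise $L$ would be the union of two nonempty edge sets with disjoint vertex sets, contradicting connectedness. Adding them one at a time, Step 4 shows that $L$ is SC and free. Different components have disjoint vertex sets, and each nonempty path in $B$ lies in one component.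

**Step 6: a normal form for $|u|$.** We replace the home insertions by idempotents at positions that depend only on the data in (3). Insert into $W_0$, at the start of each $w_j$ whose starting vertex $p$ is in $V(B)$, the arrow $e_p^L$, where $L$ is the component with $p\in V(L)$; put it in front of any home insertion at the same position. As $L$ is free, the value is still $|u|$.

Now delete the home insertions one by one. The home of $x$ is a position, with vertex $h$, in a block $w_j$ that contains $x$. This block is nonempty and lies in a single component, which is the component $L$ of $x$. So its start $p$ carries $e_p^L$, and $h\in V(K_x)\subseteq V(L)$. Let $\beta$ be the value of the part between that $e_p^L$ and the arrow $e_h^{K_x}$. Since $e_h^{K_x}=|s|^\omega$ for a closed path $s$ at $h$ in $K_x\subseteq L$, Lemma 7(1) gives $e_h^Le_h^{K_x}=e_h^L$. With Lemma 8,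
$$e_p^L\,\beta\,e_h^{K_x}=\beta\,e_h^Le_h^{K_x}=\beta\,e_h^L=e_p^L\,\beta ,$$
so the deletion does not change the value. After all deletions,
$$|u|=\varepsilon_0|w_0|\,|a_1|\,\varepsilon_1|w_1|\cdots|a_m|\,\varepsilon_m|w_m|, \tag{5}$$
where, for $p$ the start of $w_j$, $\varepsilon_j=e_p^L$ if $p\in V(L)$ for a component $L$ of $B$, and $\varepsilon_j$ is the identity at $p$ if $p\notin V(B)$.

**Step 7: comparison of $u$ and $v$.** Steps 3 to 6 apply to $v$. The set $B$, hence its components, and the starting vertices of the blocks are the same for $u$ and $v$. So the $\varepsilon_j$ are the same, and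
$$|v|=\varepsilon_0|w_0'|\,|a_1|\,\varepsilon_1|w_1'|\cdots|a_m|\,\varepsilon_m|w_m'| .$$
We compare the factors. If the start $p$ of $w_j$ is not in $V(B)$, then no edge of $B$ starts there, so $w_j$ and $w_j'$ are both empty. Otherwise $p\in V(L)$ for a component $L$, and both $w_j$ and $w_j'$ are paths in $L$, with the same endpoints. The $L$-component of $\iota(w_j)=\iota(w_j')$ is $\iota_L(w_j)=\iota_L(w_j')$. By Lemma 10, $e_p^L|w_j|=e_p^L|w_j'|$. Hence $|u|=|v|$, and Theorem 2 is proved. $\square$

## 9. Cutting words at good windows: $\mathbf{LZE_H}\subseteq\mathbf{ZE_H}*\mathbf D$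

Let $S\in\mathbf{LZE_H}$, $\ell=|S|$ and $k=2\ell-1$. Use $A=S$ as an alphabet, with evaluation $|\cdot|:A^+\to S$. Theorem 2 speaks about categories, so we must turn words over $A$ into paths. The objects need idempotents, because the hypothesis on $S$ concerns the monoids $eSe$; and the objects must be visible in the last $k$ letters, because that is all the memory $D$ can hold.

**Step 1: windows where an idempotent is absorbed.** Call a word $w\in A^\ell$ *good* if $|w|e=|w|$ for some idempotent $e\in S$; for each good $w$ fix one such $e=e_w$.

**Lemma 11.** Every $b_1\cdots b_k\in A^k$ has an index $i\in[\ell,k]$ such that $b_{i-\ell+1}\cdots b_i$ is good.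

*Proof.* Add an arbitrary letter $b_{2\ell}$. Two of the $\ell+1$ elements $|b_\ell\cdots b_i|$, $\ell\le i\le2\ell$, coincide, say for $i<j$. With $e=|b_{i+1}\cdots b_j|^\omega$ we get $|b_\ell\cdots b_i|e=|b_\ell\cdots b_i|$. Here $i\le2\ell-1=k$, so $b_\ell\cdots b_i$ has length at most $\ell$ and is a suffix of $b_{i-\ell+1}\cdots b_i$. Hence the latter also absorbs $e$ on the right, and it is good. $\square$

For $z\in A^k$ let $\kappa(z)$ be the *least* such index $i$, and let $e(z)$ be the idempotent fixed for the corresponding good factor.

**Step 2: the category.** Let $C$ have object set $A^k$ and hom-sets $C(z,z')=e(z)Se(z')$, with the multiplication of $S$ as composition and $e(z)$ as identity at $z$. Its local monoids $e(z)Se(z)$ are in $\mathbf{ZE_H}$. As edges take all words $b=b_1\cdots b_{k+1}\in A^{k+1}$, from $z=b_1\cdots b_k$ to $z'=b_2\cdots b_{k+1}$. To define the value of $b$, let $i=\kappa(z)$ and $j=1+\kappa(z')$. These are the least indices in $[\ell,k]$, respectively in $[\ell+1,k+1]$, at which a good factor of $b$ of length $\ell$ ends. We have $i\le j$: if $j\le k$, then $j$ is a candidate for $i$;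 if $j=k+1$, then $i\le k<j$. If $i=j$, both cuts come from the same good factor, so $e(z)=e(z')$, and the value of $b$ is $e(z)$. If $i<j$, the value is $e(z)|b_{i+1}\cdots b_j|e(z')$.

**Step 3: recovering $|u|$ from a path.** For $u=a_1\cdots a_m$ with $m\ge k$, let $z_t=a_t\cdots a_{t+k-1}$ for $1\le t\le T:=m-k+1$, and let $\hat u$ be the path from $z_1$ to $z_T$ with successive edges $a_t\cdots a_{t+k}$, $1\le t\le m-k$. (It is empty if $m=k$.)

**Lemma 12.** For $m\ge k$, $|u|$ is determined by the prefix of $u$ of length $k$, the suffix of $u$ of length $k$, and the value $|\hat u|$ in $C$.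

*Proof.* Let $c_t=t-1+\kappa(z_t)$; this is the position in $u$ at which the good factor chosen in $z_t$ ends. That factor is a suffix of $a_1\cdots a_{c_t}$, so
$$|a_1\cdots a_{c_t}|\,e(z_t)=|a_1\cdots a_{c_t}| . \tag{6}$$
We claim that $|a_1\cdots a_{c_1}|$ times the values of the first $t-1$ edges of $\hat u$ equals $|a_1\cdots a_{c_t}|$. For $t=1$ there is nothing to show. Suppose that it holds for $t$. By Step 2, $c_t\le c_{t+1}$. If $c_t=c_{t+1}$, the $t$-th edge has value $e(z_t)$, and (6) gives the claim for $t+1$. If $c_t<c_{t+1}$, then by (6) for $t$ and for $t+1$,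
$$|a_1\cdots a_{c_t}|\,e(z_t)\,|a_{c_t+1}\cdots a_{c_{t+1}}|\,e(z_{t+1})=|a_1\cdots a_{c_{t+1}}|\,e(z_{t+1})=|a_1\cdots a_{c_{t+1}}| .$$
Taking $t=T$ (and (6) if $\hat u$ is empty, when $|\hat u|=e(z_1)$),
$$|u|=|a_1\cdots a_{c_1}|\cdot|\hat u|\cdot|a_{c_T+1}\cdots a_m| , \tag{7}$$
where the last factor is omitted if $c_T=m$. Here $c_1=\kappa(z_1)\le k$ depends only on the prefix $z_1$, and $m-c_T=k-\kappa(z_T)$ depends only on the suffix $z_T$. So the outer factors of (7) are determined by the prefix and the suffix of length $k$. $\square$

**Step 4: the semidirect product.** It must compute the last $k$ letters, the first $k$ letters, and $\mu(\hat u)$. Let $\mu:(A^{k+1})^*\to M\in\mathbf{ZE_H}$ be given by Theorem 2 for this $C$ and the edge set $A^{k+1}$. Let $\Sigma$ be the set of nonempty words over $A$ of length at most $k$, and $M'=M\times(2^\Sigma,\cup)$. The second factor is commutative with trivial subgroups, so $M'\in\mathbf{ZE_H}$. Put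
$$\lambda(x)=(\mu(x),\emptyset)\ \text{ for }x\in A^{k+1},\qquad \lambda(x)=(1,\{x\})\ \text{ for }x\in\Sigma .$$
Let $D=\Sigma$, with $x\cdot y$ the longest suffix of $xy$ of length at most $k$. This is associative, as both bracketings of $x\cdot y\cdot z$ give the longest suffix of $xyz$ of length at most $k$. A concatenation of $k$ nonempty words has length at least $k$, so $D$ satisfies $yx_1\cdots x_k=x_1\cdots x_k$. Taking all $x_i=x^\omega$ we get $yx^\omega=x^\omega$, so $D\in\mathbf D$.

Let $D^1=D\cup\{1\}$ with $1$ the empty word, and let $D$ act on the monoid $N=M'^{D^1}$ of functions $g:D^1\to M'$ by $(d\circ g)(x)=g(xd)$. This is a left action, since $(d\circ(d'\circ g))(x)=(d'\circ g)(xd)=g(xdd')$, and it is by monoid endomorphisms because the product in $N$ is pointwise. By Lemma 3, $N\in\mathbf{ZE_H}$. Define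
$$\theta:A^+\to N\rtimes D,\qquad\theta(a)=(f_a,a),\quad f_a(d)=\lambda(da)\quad(d\in D^1),$$
where $da$ is the concatenation; it lies in $A^{k+1}$ if $d$ has length $k$, and in $\Sigma$ otherwise.

**Step 5: what $\theta(u)$ remembers.** For $u=a_1\cdots a_m$ let $d_{t}$ be the longest suffix of $a_1\cdots a_{t}$ of length at most $k$, with $d_0=1$. Multiplying out, $\theta(u)=(f,d_m)$ with $f=f_{a_1}\,(d_1\circ f_{a_2})\cdots(d_{m-1}\circ f_{a_m})$, so
$$f(1)=\prod_{t=1}^m f_{a_t}(d_{t-1})=\prod_{t=1}^m\lambda(d_{t-1}a_t) .$$
For $t\le k$ the word $d_{t-1}a_t$ is the prefix $a_1\cdots a_t\in\Sigma$. For $t>k$ it is $a_{t-k}\cdots a_t\in A^{k+1}$, the edge of $\hat u$ with number $t-k$. Hence the $2^\Sigma$-component of $f(1)$ is the set of nonempty prefixes of $u$ of length at most $k$, and for $m\ge k$ the $M$-component is $\mu(\hat u)$.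

**Step 6: conclusion.** Suppose $\theta(u)=\theta(v)$. If the common $D$-component has length less than $k$, it is equal to both $u$ and $v$, so $u=v$. Otherwise $u$ and $v$ have length at least $k$, the same suffix of length $k$, and the same prefix of length $k$. Therefore $\hat u$ and $\hat v$ are coterminal, and $\mu(\hat u)=\mu(\hat v)$. By Theorem 2, $|\hat u|=|\hat v|$, and by Lemma 12, $|u|=|v|$ in $S$. So $\theta(u)\mapsto|u|$ is a well-defined homomorphism from the subsemigroup $\theta(A^+)$ of $N\rtimes D$ onto $S$. Thus $S$ divides $N\rtimes D$ with $N\in\mathbf{ZE_H}$ and $D$ as required in Theorem 1, and $S\in\mathbf{ZE_H}*\mathbf D$. With Lemma 5 this gives $\mathbf{ZE_H}*\mathbf D=\mathbf{LZE_H}$, and for $\mathbf H=\mathbf G$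
$$\mathbf{ZE}*\mathbf D=\mathbf{LZE}.\qquad\square$$

## 10. Subgroups of $S$, and joins with $\mathbf{Com}$

A subgroup of $S$ with identity $e$ lies in $eSe$, and a subgroup of $eSe$ is a subgroup of $S$. So Theorem 1 says that $\mathbf{ZE_H}*\mathbf D$ consists exactly of the semigroups in $\mathbf{LZE}$ all of whose subgroups are in $\mathbf H$. For trivial $\mathbf H$ it gives the locality of the variety of aperiodic monoids (those with only trivial subgroups) with central idempotents.

Although $\mathbf{ZE}=\mathbf G\vee\mathbf{Com}$, the result does not extend to all joins $\mathbf H\vee\mathbf{Com}$. For $\mathbf H=\mathbf{Ab}$, the abelian groups, the join $\mathbf{Ab}\vee\mathbf{Com}$ is $\mathbf{Com}$, which is not local, whereas $\mathbf{ZE_{Ab}}$ is local by Theorem 1. The computation with $xyz$ and $zyx$ in Section 5 shows the difference concretely: $Q_2$, built there with trivial $F$, is in $\mathbf{ZE_{Ab}}$ and separates two coterminal paths that no commutative monoid separates.
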